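\title{Closed CR manifolds without a contact form of vanishing CR $Q$-curvature}

\begin{abstract}
The CR $Q$-curvature of a contact form on a strictly pseudoconvex CR manifold is Branson's $Q$-curvature of the associated Fefferman metric, pushed down from the circle bundle. On a closed real hypersurface in $\mathbb C^N$ some contact form makes it vanish identically. We show that this can fail for abstract closed CR manifolds. In dimension three we give an explicit CR structure on $S^2\times S^1$ for which no contact form has vanishing CR $Q$-curvature, and we express a general obstruction as the cup product of $c_1(T^{1,0}M)$ with the class of the conjugate differential of a CR pluriharmonic function. In dimension five we construct a closed example that is CR embeddable in some $\mathbb C^m$.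
\end{abstract}

\section{The question and the results}

\subsection{The setting}
Let $M$ be a strictly pseudoconvex CR manifold of real dimension $2N-1$, $N\ge2$. Thus $M$ carries a corank one subbundle $H\subset TM$ with a complex structure $J$ on $H$ whose $i$-eigenbundle $T^{1,0}M\subset H\otimes\mathbb C$ is closed under brackets. Put $T^{0,1}M=\overline{T^{1,0}M}$. We do not assume that $M$ is a hypersurface in a complex manifold. We assume that $H$ is co-orientable. A \emph{contact form} is a global real $1$-form $\theta$ with $\ker\theta=H$ whose Levi form $-i\,d\theta(Z,\overline W)$ on $T^{1,0}M$ is positive definite; equivalently, $d\theta(X,JX)>0$ for $0\ne X\in H$. Any two contact forms are related by $\widehat\theta=e^{2\Upsilon}\theta$ with $\Upsilon\in C^\infty(M,\mathbb R)$. The Reeb field $T$ of $\theta$ is defined by $\theta(T)=1$ and $T\lrcorner d\theta=0$, and $M$ is oriented by $\theta\wedge(d\theta)^{N-1}$. A complex function is \emph{CR} if $T^{0,1}M$ annihilates it. A real function is \emph{CR pluriharmonic} if it is locally the real part of a CR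 function.

The canonical bundle $K(M)$ is the line bundle of complex $N$-forms $\zeta$ with $\overline Z\lrcorner\zeta=0$ for all $\overline Z\in T^{0,1}M$, and $\pi:\mathcal C=(K(M)\setminus0)/\mathbb R_+\to M$ is its circle bundle. Each contact form determines Fefferman's Lorentzian metric $g[\theta]$ on the $2N$-manifold $\mathcal C$. To write it down, choose a coframe $(\theta,\theta^\alpha)$ with $\theta^\alpha$ of type $(1,0)$ and $d\theta=ih_{\alpha\bar\beta}\theta^\alpha\wedge\theta^{\bar\beta}$. The Tanaka--Webster connection forms $\omega_\alpha{}^\beta$ are determined by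
\[
d\theta^\alpha=\theta^\beta\wedge\omega_\beta{}^\alpha+\theta\wedge\tau^\alpha,\qquad dh_{\alpha\bar\beta}=\omega_{\alpha\bar\beta}+\omega_{\bar\beta\alpha},
\]
where the torsion forms $\tau^\alpha$ are combinations of the $\theta^{\bar\beta}$. The Webster scalar curvature is $R=h^{\alpha\bar\beta}R_{\alpha\bar\beta}$, where $d\omega_\gamma{}^\gamma=R_{\alpha\bar\beta}\theta^\alpha\wedge\theta^{\bar\beta}$ modulo $\theta$. With a fiber coordinate $\gamma$,
\begin{equation}\label{eq:feff}
g[\theta]=h_{\alpha\bar\beta}\theta^\alpha\odot\theta^{\bar\beta}+2\theta\odot\sigma,\qquad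
\sigma=\tfrac1{N+1}\Big(d\gamma+i\omega_\alpha{}^\alpha-\tfrac i2h^{\alpha\bar\beta}dh_{\alpha\bar\beta}-\tfrac R{2N}\theta\Big).
\end{equation}
Here $\odot$ is the symmetric product; its normalization only rescales $g$ by a constant and plays no role. One has $g[e^{2\Upsilon}\theta]=e^{2\Upsilon}g[\theta]$, so the conformal class on $\mathcal C$ depends only on the CR structure.

Let $P_N$ be the critical GJMS operator of $(\mathcal C,[g])$, the conformally invariant $N$-th power of the Laplacian, and let $Q_g$ be Branson's $Q$-curvature, normalized by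
\[
e^{2N\Upsilon}Q_{e^{2\Upsilon}g}=Q_g+P_N\Upsilon ;
\]
in dimension $2$ this is $Q_1=R/2$ with $P_1=\Delta$. Both are invariant under the $S^1$-action, so they descend to $M$:
\[
P_Nu:=\pi_*P_N(u\circ\pi),\qquad Q_\theta=Q^{\mathrm{CR}}_\theta:=\pi_*Q_{g[\theta]} .
\]
Then, for $\widehat\theta=e^{2\Upsilon}\theta$ and $P_N$ computed in $\theta$,
\begin{equation}\label{eq:Qlaw}
e^{2N\Upsilon}Q_{\widehat\theta}=Q_\theta+P_N\Upsilon,\qquad e^{2N\Upsilon}\widehat P_N=P_N .
\end{equation}

A contact form is \emph{invariant} if every point of $M$ has a neighborhood with a nonvanishing closed section $\zeta$ of $K(M)$ for which $\theta$ is volume-normalized: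
\begin{equation}\label{eq:volnorm}
\theta\wedge(d\theta)^{N-1}=i^{(N-1)^2}(N-1)!\,\theta\wedge(T\lrcorner\zeta)\wedge(T\lrcorner\overline\zeta).
\end{equation}
We use the following facts \cite{FH} about closed $M$.
\begin{enumerate}
\item[(i)] If $\theta$ is invariant, then $Q_\theta=0$.
\item[(ii)] A real hypersurface in $\mathbb C^N$ has a global invariant contact form, hence one with $Q_\theta=0$.
\item[(iii)] If $M$ has a global invariant contact form, then $c_1(T^{1,0}M)=0$ in $H^2(M,\mathbb R)$.
\item[(iv)] $P_N$ annihilates CR pluriharmonic functions.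
\end{enumerate}

\subsection{The question}
By \eqref{eq:Qlaw}, finding a contact form with $Q\equiv0$ means solving the linear equation $P_N\Upsilon=-Q_\theta$ on $M$. Near a point where $M$ is embedded in $\mathbb C^N$ this is always possible (Lemma~\ref{lem:local}), and by (ii) it is possible globally on closed hypersurfaces. For abstract $M$, fact (iii) obstructs \emph{invariant} contact forms, but an invariant form is only one way to make $Q$ vanish. The first numerical invariant one would try gives nothing in dimension three: there $\int_MQ_\theta\,\theta\wedge d\theta=0$ always (take $f=1$ in Theorem~\ref{thm:obstruction}). Fefferman and Hirachi wrote \cite{FH}: ``At present, we do not know if we can always choose $\theta$ so that $Q^{\mathrm{CR}}_\theta$ vanishes globally.'' The question is whether every closed connected $M$ as above has a contact form, invariant or not, with $Q_\theta\equiv0$ on all of $M$. The answer is no.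

\begin{theorem}\label{thm:S2S1}
There is an explicit strictly pseudoconvex CR structure on $S^2\times S^1$ such that $Q^{\mathrm{CR}}_\theta\not\equiv0$ for every contact form $\theta$.
\end{theorem}

In dimension three a general obstruction can be identified. For a real function $f$ on a $3$-dimensional $M$ let $\eta_f$ be the unique real $1$-form with $\eta_f|_H=-df\circ J$ and $\theta\wedge d\eta_f=0$. If $f+iv$ is CR, then $\eta_f=dv$, so $\eta_f$ is closed when $f$ is CR pluriharmonic (Section~\ref{sec:conj}).

\begin{theorem}\label{thm:obstruction}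
There is a universal constant $\kappa\ne0$ such that for every closed connected strictly pseudoconvex $M$ of dimension $3$ with $H$ co-orientable, every contact form $\theta$ and every CR pluriharmonic $f$,
\begin{equation}\label{eq:obstruction}
\int_Mf\,Q^{\mathrm{CR}}_\theta\;\theta\wedge d\theta=-\frac{2\pi\kappa}3\int_Mc_1(T^{1,0}M)\cup[\eta_f].
\end{equation}
If the right side is nonzero for some $f$, no contact form on $M$ has $Q^{\mathrm{CR}}_\theta\equiv0$.
\end{theorem}

\begin{theorem}\label{thm:dim5}
There is a closed connected strictly pseudoconvex CR manifold $M$ of dimension $5$, CR embeddable in some $\mathbb C^m$, on which no contact form satisfies $Q^{\mathrm{CR}}_\theta\equiv0$.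
\end{theorem}

Theorem~\ref{thm:S2S1} alone answers the question. Theorem~\ref{thm:dim5} shows that the phenomenon is confined neither to dimension three nor to CR manifolds that cannot be embedded in any $\mathbb C^m$. We do not treat individual $N\ge4$.

\subsection{The idea}\label{sec:idea}
Since $P_N$ is formally self-adjoint, \eqref{eq:Qlaw} shows that for $f\in\ker P_N$ the number
\[
\int_Mf\,Q_\theta\;\theta\wedge(d\theta)^{N-1}
\]
does not depend on $\theta$. If it is nonzero for one $f$, no contact form has $Q\equiv0$. Everything depends on finding a pair $(M,f)$ for which it can be computed and is nonzero.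

In dimension three we take $f$ CR pluriharmonic. If $\zeta$ is a local closed section of $K(M)$ and $\theta$ becomes volume-normalized for $\zeta$ after rescaling by $e^{2\Upsilon}$, then $Q_\theta=-P_2\Upsilon$ locally. We shall see that $P_2$ is, up to a constant, $\Upsilon\mapsto-d\star d\eta_\Upsilon$, where $\star$ is an operation on $2$-forms built from $(H,J)$, so that integration by parts turns $\int fQ_\theta$ into a multiple of $\int d\eta_\Upsilon\wedge\eta_f$. The form $d\eta_\Upsilon$ is globally defined although $\Upsilon$ is not, and $\eta_f$ is closed, so the integral is topological. To get something nonzero we need $c_1\neq0$ and an $f$ whose CR conjugate is multivalued. Section~\ref{sec:example} does this by hand on $S^2\times S^1$, where $\Upsilon$ has logarithmic poles along two circles and the integral is a sum of two residues. Section~\ref{sec:curvature} replaces the residues by a curvature form.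

In dimension five we use circle bundles over a product of two surfaces. On functions pulled back from one factor, $P_3$ is an explicit sixth-order operator with a zeroth-order parameter in its middle factor. Tuning the parameter produces a kernel element $f$ that pairs nontrivially with $Q_\theta$.

\section{Local facts}\label{sec:local}

\subsection{Standard properties of $P_N$ and $Q$}
$P_N$ and $Q_g$ are natural: in coordinates they are universal polynomials in $g$, $g^{-1}$, the derivatives of $g$ and, linearly, the derivatives of $u$. The leading part of $P_N$ is $\Delta_g^N$, and the operators are real. As \eqref{eq:feff} is a local formula, $P_Nu$ and $Q_\theta$ at a point of $M$ depend only on finite jets of the CR structure, $\theta$ and $u$. In particular they make sense on any strictly pseudoconvex CR manifold, closed or not, and \eqref{eq:Qlaw} is a local statement.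

$P_N$ is formally self-adjoint on $\mathcal C$. For positive definite metrics this is a result of Graham and Zworski \cite{GZ}. It extends to every signature: the coefficients of $P_N-P_N^*$ are universal rational functions of the jet of $g$, they vanish when $g$ is positive definite, and positive definite matrices are Zariski dense in the symmetric ones, so these rational functions are identically zero. Moreover
\begin{equation}\label{eq:dvol}
dvol_{g[\theta]}=\mathrm{const}\cdot\theta\wedge(d\theta)^{N-1}\wedge d\gamma ,
\end{equation}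
because $\sigma-\frac1{N+1}d\gamma$ is locally pulled back from $M$. Integrating over the circles, we see that $P_N$ on $M$ is formally self-adjoint for $\theta\wedge(d\theta)^{N-1}$. In the proofs, self-adjointness of $P_N$ is used only in the five-dimensional part.

For a section $\zeta$ of $K(M)$ define $|\zeta|_\theta\ge0$ by
\[
i^{(N-1)^2}(N-1)!\,\theta\wedge(T\lrcorner\zeta)\wedge(T\lrcorner\overline\zeta)=|\zeta|_\theta^2\;\theta\wedge(d\theta)^{N-1},
\]
so that \eqref{eq:volnorm} says $|\zeta|_\theta=1$. The Reeb field of $e^{2\Upsilon}\theta$ is $e^{-2\Upsilon}(T+X)$ with $X\in H$. Since $\zeta$ is divisible by $\theta$, $\theta\wedge(X\lrcorner\zeta)=0$. The left side therefore gets the factor $e^{2\Upsilon-4\Upsilon}$ and the volume form the factor $e^{2N\Upsilon}$, so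
\begin{equation}\label{eq:norm}
|\zeta|^2_{e^{2\Upsilon}\theta}=e^{-2(N+1)\Upsilon}|\zeta|^2_\theta .
\end{equation}

\subsection{Hypersurfaces}
The facts (i) and (iv) are available on closed manifolds; we need them locally. The device is to close up a germ of a hypersurface to a perturbed sphere.

\begin{lemma}\label{lem:local}
Let $M\subset\mathbb C^N$ be a strictly pseudoconvex hypersurface near $p$, and let $\theta$ be a contact form on $M$ near $p$.
\begin{enumerate}
\item[(a)] There are holomorphic coordinates $(z,w)$ at $p$, $z\in\mathbb C^{N-1}$, with $M=\{\operatorname{Im}w=|z|^2+t^2+O(3)\}$, $t=\operatorname{Re}w$.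
\item[(b)] If $F$ is holomorphic near $p$, then $P_N(\operatorname{Re}F|_M)=0$ near $p$.
\item[(c)] If $\zeta$ is a nonvanishing holomorphic $(N,0)$-form near $p$ and $|\zeta|_\theta=1$, then $Q_\theta=0$ near $p$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) After an affine change, $M=\{\operatorname{Im}w=\mathfrak f(z,t)\}$ where the quadratic part of $\mathfrak f$ is $\mathcal L(z,\bar z)+\operatorname{Re}(q(z)+l(z)t)+\nu t^2$ with $q$ quadratic, $l$ linear and $\mathcal L$ a definite Hermitian form. Replacing $w$ by $-w$ if necessary and changing $z$ linearly, we get $\mathcal L=|z|^2$. Now replace $w$ by $w-iq(z)-il(z)w-i(\nu-1)w^2$. This subtracts $\operatorname{Re}q+\operatorname{Re}(l)\,t+(\nu-1)t^2+O(3)$ from $\operatorname{Im}w$ and changes $t$ only by terms of order two.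

\emph{Closing up.} In the coordinates of (a) the sphere $|z|^2+|w-\frac i2|^2=\frac14$ is $\operatorname{Im}w=\mathfrak f_S(z,t)=|z|^2+t^2+O(3)$ near $0$, and $M$ is $\operatorname{Im}w=\mathfrak f(z,t)$ with $\mathfrak f-\mathfrak f_S=O(3)$. Let $\chi$ be a cut-off function equal to $1$ near $0$ and put $\mathfrak f_\delta=\mathfrak f_S+\chi(\cdot/\delta)(\mathfrak f-\mathfrak f_S)$. Then $\mathfrak f_\delta\to\mathfrak f_S$ in $C^2$ as $\delta\to0$. For small $\delta$, replacing $\mathfrak f_S$ by $\mathfrak f_\delta$ in the sphere gives a closed connected strictly pseudoconvex hypersurface $M'\subset\mathbb C^N$ that coincides with $M$ near $p$. After shrinking the neighborhood of $p$, the contact form $\theta$ extends to $M'$: fix a contact form $\theta_1$ on $M'$, write $\theta=e^{2\Upsilon}\theta_1$ near $p$ and cut off $\Upsilon$.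

(b) $P_N(\operatorname{Re}F)(p)$ depends on a finite jet, so we may replace $F$ by a Taylor polynomial in the coordinates $(z,w)$. Its real part is CR pluriharmonic on all of $M'$, and (iv) applies. The argument works at every point of $M$ near $p$.

(c) On $M'$ let $\zeta'=dz_1\wedge\dots\wedge dz_{N-1}\wedge dw$. By \eqref{eq:norm} there is a contact form $\theta'$ with $|\zeta'|_{\theta'}=1$. It is invariant, so $Q_{\theta'}=0$ by (i). Near $p$ write $\zeta=e^{(N+1)F}\zeta'$ with $F$ holomorphic. By \eqref{eq:norm}, $\theta=e^{2\operatorname{Re}F}\theta'$, so $e^{2N\operatorname{Re}F}Q_\theta=Q_{\theta'}+P_N\operatorname{Re}F=0$, by (b) applied with $\theta'$.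
\end{proof}

In dimension three, identities between finite-jet quantities need only be proved on hypersurfaces:

\begin{lemma}\label{lem:jets}
Let $\dim M=3$, $p\in M$, let $Z$ be a local frame of $T^{1,0}M$, $\theta$ a contact form and $k\in\mathbb N$. There are a strictly pseudoconvex CR structure and a contact form near $p$, with frame $Z'$ and form $\theta'$, that have the same $k$-jets at $p$ as $Z$ and $\theta$, such that the new CR structure is induced by an embedding of a neighborhood of $p$ in $\mathbb C^2$.
\end{lemma}

\begin{proof}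
In coordinates $x$, $\theta=\varrho\cdot i\,\iota_Z\iota_{\overline Z}(dx^1\wedge dx^2\wedge dx^3)$ with a real function $\varrho$, since the $1$-form multiplying $\varrho$ is real, nonvanishing and annihilates $Z$, $\overline Z$. Replace $Z$ and $\varrho$ by Taylor polynomials. There is no integrability condition, because $T^{1,0}M$ has rank one, and strict pseudoconvexity persists near $p$. The new $\overline Z$ extends to a holomorphic vector field near $p$ in $\mathbb C^3\supset\mathbb R^3$. Straightening it, we find two holomorphic first integrals with independent differentials. Their restrictions $F_1,F_2$ to $\mathbb R^3$ are CR. A real vector killed by $dF_1$ and $dF_2$ is a multiple of $\overline Z$, hence also of $Z$, hence zero. So $(F_1,F_2)$ is an embedding near $p$.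
\end{proof}

\section{Dimension three: the conjugate differential and $P_2$}\label{sec:conj}

Let $\dim M=3$. We look for an operator, built only from $(H,J)$, that visibly kills CR pluriharmonic functions and has the same leading part as $P_2$ up to a constant.

\subsection{The form $\eta_u$}
For real $u$ let $\eta_u$ be the $1$-form with
\[
\eta_u|_H=-du\circ J,\qquad\theta\wedge d\eta_u=0 .
\]
It exists and is unique: if $\alpha$ is any extension of $-du\circ J$, then $\eta_u=\alpha+\lambda\theta$ where $\theta\wedge d\alpha+\lambda\,\theta\wedge d\theta=0$. It is linear in $u$, and it depends only on $(H,J)$, because the second condition is unchanged when $\theta$ is rescaled. If $F=u+iv$ is CR, then $dF(X+iJX)=0$ for $X\in H$; the imaginary part says $Xv=-(JX)u$, that is, $dv|_H=-du\circ J$, so $\eta_u=dv$. Conversely, if $d\eta_u=0$, then locally $\eta_u=dv$ and $u+iv$ is CR. Thus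
\begin{equation}\label{eq:plh}
u\ \text{is CR pluriharmonic}\iff d\eta_u=0 .
\end{equation}

\subsection{The operator $\mathcal P$}
For a $2$-form $\Omega=\theta\wedge\beta$ put $\star\Omega:=\theta\wedge(\beta\circ J)$. Only $\beta|_H$ matters, and rescaling $\theta$ does no harm, so $\star$ depends only on $(H,J)$. By definition $d\eta_u\in\theta\wedge T^*M$, so we may set
\[
\mathcal Pu:=-d\star d\eta_u\in\Omega^3(M).
\]
By \eqref{eq:plh} it annihilates CR pluriharmonic functions. For covectors on the plane $H$ we have $(\alpha\circ J)\wedge(\beta\circ J)=\alpha\wedge\beta$, since $\det J=1$; hence $-\beta\wedge(df\circ J)=(\beta\circ J)\wedge df$ on $H$. For $\Omega=\theta\wedge\beta$ this gives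
\begin{equation}\label{eq:star}
\Omega\wedge\eta_f=\theta\wedge\beta\wedge(-df\circ J)=\theta\wedge(\beta\circ J)\wedge df=df\wedge\star\Omega .
\end{equation}

\subsection{Leading part of $\mathcal P$}
Choose a local frame $X$, $Y=JX$ of $H$ with $d\theta(X,Y)=1$, the Reeb field $T$ and the dual coframe $e^1,e^2,\theta$. Then $d\theta=e^1\wedge e^2$. Let
\[
\alpha_u=-(Yu)e^1+(Xu)e^2,\qquad Lu:=d\alpha_u(X,Y).
\]
The form $\alpha_u$ is the extension of $-du\circ J$ that vanishes on $T$, so $\eta_u=\alpha_u-(Lu)\theta$. Since $d\theta\wedge\alpha_u=0$, we have $d(f\theta\wedge\alpha_u)=df\wedge\theta\wedge\alpha_u-f\,\theta\wedge d\alpha_u$, and Stokes gives, for $f$ compactly supported in the domain of the frame,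
\begin{equation}\label{eq:dirichlet}
\int f\,Lu\;\theta\wedge d\theta=-\int(Xf\,Xu+Yf\,Yu)\;\theta\wedge d\theta .
\end{equation}
So $L$ is the sublaplacian. Write $O_k$ for a differential operator of ordinary order at most $k$ applied to $u$. Then $d\eta_u=\theta\wedge\beta$ with $\beta=T\lrcorner d\eta_u$. As $[T,X],[T,Y]\in H$,
\[
\beta(X)=T(\eta_u(X))-X(\eta_u(T))-\eta_u([T,X])=-TYu+X(Lu)+O_1,
\]
and in the same way $\beta(Y)=TXu+Y(Lu)+O_1$. Let $b$ be the $1$-form with $b=\beta\circ J$ on $H$ and $b(T)=0$. As $d\theta\wedge b=0$,
\[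
\mathcal Pu=-d(\theta\wedge b)=\theta\wedge db=db(X,Y)\,\theta\wedge d\theta .
\]
The terms $X(Lu),Y(Lu)$ of $\beta$ contribute $d(Lu)\circ J=-\alpha_{Lu}$ to $b$, hence $-L(Lu)$ to $db(X,Y)$. The remaining terms contribute $TXu+O_1$ to $b(X)=\beta(Y)$ and $TYu+O_1$ to $b(Y)=-\beta(X)$. Using $db(X,Y)=Xb(Y)-Yb(X)-b([X,Y])$ and $b(T)=0$, they contribute
\[
XTYu-YTXu+O_2=T[X,Y]u+O_2=O_2 .
\]
Therefore
\begin{equation}\label{eq:leading}
\mathcal Pu=-(L^2u+O_2)\,\theta\wedge d\theta .
\end{equation}

\subsection{$P_2$ is a multiple of $\mathcal P$}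

\begin{proposition}\label{prop:P2}
There is a universal constant $\kappa\ne0$ with $P_2u\;\theta\wedge d\theta=\kappa\,\mathcal Pu$.
\end{proposition}

The leading parts match, so the difference has order at most two. Pluriharmonic functions on a hypersurface, though special, have arbitrary $2$-jets; an operator of order two cannot kill them all unless it is zero.

\begin{proof}
\emph{Leading parts.} With $\theta^1=(e^1+ie^2)/\sqrt2$ we have $d\theta=i\theta^1\wedge\theta^{\bar1}$, so $g[\theta]$ is a constant multiple of $(e^1)^2+(e^2)^2$ plus $2\theta\odot\sigma$. In the coframe $e^1,e^2,\theta,\sigma$ one reads off $g^{-1}(\theta,\theta)=g^{-1}(\theta,e^i)=0$. For $1$-forms $\xi,\xi'$ on $M$ it follows that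
\[
g^{-1}(\pi^*\xi,\pi^*\xi')=c'\big(\xi(X)\xi'(X)+\xi(Y)\xi'(Y)\big)
\]
with a universal $c'>0$. By \eqref{eq:dvol} we may compare Dirichlet forms of functions pulled back from $M$, integrating over the circles; \eqref{eq:dirichlet} gives $\Delta_g\pi^*u=\pm c'\,\pi^*(Lu)$, the sign being that of the convention for $\Delta_g$. In dimension $4$, $P_2$ is the Paneitz operator $\Delta_g^2+\operatorname{div}\circ A\circ d$ with an endomorphism $A$ built from the Ricci tensor. Hence $P_2=c'^2L^2+O_2$ on $M$. Put $\kappa=-c'^2$. By \eqref{eq:leading},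
\[
Eu:=P_2u\;\theta\wedge d\theta-\kappa\,\mathcal Pu
\]
is a differential operator of order at most $2$.

\emph{The remainder vanishes.} The coefficients of $E$ at a point $p$ depend on finite jets of the CR structure and $\theta$. By Lemma~\ref{lem:jets} we may therefore assume that $M$ is embedded near $p$, in the form of Lemma~\ref{lem:local}(a). Then $E$ annihilates real parts of holomorphic functions: $P_2$ by Lemma~\ref{lem:local}(b), $\mathcal P$ by \eqref{eq:plh}. In the coordinates $(z,t)$ on $M$, $w=t+i(|z|^2+t^2)+O(3)$. Hence the $2$-jets at $p$ of the real parts of complex multiples of $1,z,w,z^2,zw,w^2$ span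
\[
1,\ \operatorname{Re}z,\ \operatorname{Im}z,\ t,\ |z|^2,\ \operatorname{Re}z^2,\ \operatorname{Im}z^2,\ \operatorname{Re}(zt),\ \operatorname{Im}(zt),\ t^2 ,
\]
which are all $2$-jets in three variables. So $E=0$ at $p$.
\end{proof}

\section{The example on $S^2\times S^1$}\label{sec:example}

\subsection{The CR structure}
Let $h\in[-1,1]$ and $\vartheta$ be the height and rotation angle on the round $S^2\subset\mathbb R^3$, so that $x+iy=\sqrt{1-h^2}\,e^{i\vartheta}$, and let $\psi\in\mathbb R/2\pi\mathbb Z$ be the coordinate on $S^1$. Fix a smooth positive function $\mu$ on $(-1,1)$ with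
\[
\mu(h)=-\frac1{(1-h^2)\cos\pi h}\qquad\text{for }\tfrac34\le|h|<1
\]
(there $\cos\pi h<0$), and put
\[
A(h)=\int_0^h\mu(s)\cos(\pi s)\,ds,\qquad f(h)=-\int_0^h\mu(s)\sin(\pi s)\,ds .
\]
The curve $h\mapsto(A(h),f(h))$ has velocity $\mu\,(\cos\pi h,-\sin\pi h)$. It turns strictly clockwise, by a full turn in total, as in Figure~\ref{fig:curve}. We consider the tube over this curve, compactified at its two ends. Let
\[
W=e^{A(h)+i\vartheta},\qquad\Psi=(e^{f(h)+i\psi},W):\ S^2\times S^1\to\mathbb C^*\times\mathbb{CP}^1 .
\]

\begin{figure}[ht]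
\centering
\begin{tikzpicture}[scale=1.1]
\draw[->,gray] (-3.4,-1.4) -- (3.5,-1.4) node[right,black] {$A=\log|W|$};
\draw[->,gray] (-3.4,-1.4) -- (-3.4,1.3) node[above,black] {$f$};
\draw[thick,->] (3.2,-0.95) .. controls (1.2,-0.95) and (-1.2,-0.8) .. (-1.2,0) .. controls (-1.2,0.6) and (-0.6,0.9) .. (0,0.9);
\draw[thick,->] (0,0.9) .. controls (0.6,0.9) and (1.2,0.6) .. (1.2,0) .. controls (1.2,-0.8) and (-1.2,-0.95) .. (-3.1,-0.95);
\node[right] at (3.2,-0.9) {\small $h\to-1$};
\node[above] at (-2.8,-0.95) {\small $h\to1$};
\node[above] at (0,0.9) {\small $h=0$};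
\end{tikzpicture}
\caption{Schematic picture of the curve $h\mapsto(A(h),f(h))$. Its direction turns strictly clockwise through a full turn, starting and ending parallel to the $A$-axis. The CR structure on $S^2\times S^1$ is that of the tube over this curve, with periodic imaginary parts $\vartheta,\psi$; the ends are closed up by the circles $W=\infty$ and $W=0$. The tube is immersed, and its self-intersections do not matter, since the CR structure is pulled back.}
\label{fig:curve}
\end{figure}

\emph{$\Psi$ is a smooth immersion.} For $|h|\ge\frac34$ we have $A'=-1/(1-h^2)$, so $A=C_\pm-\frac12\log\frac{1+h}{1-h}$ near $h=\pm1$ and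
\[
W=e^{C_+}\frac{x+iy}{1+h}\quad\text{near }h=1,\qquad W^{-1}=e^{-C_-}\frac{x-iy}{1-h}\quad\text{near }h=-1 .
\]
Thus $W$, respectively $W^{-1}$, is a smooth complex coordinate on $S^2$ near the pole. Also $f'=\tan(\pi h)/(1-h^2)$ there. Since $\tan\pi h$ vanishes at $h=\pm1$, $f$ is smooth up to $h=\pm1$ as a function of $h$, hence smooth on $S^2$. So $\Psi$ is smooth. Near the poles it is an immersion, because $W^{\pm1}$ and $\psi$ are coordinates. For $|h|<1$ use the logarithmic coordinates
\[
\xi_1=f+i\psi,\qquad\xi_2=A+i\vartheta
\]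
on the target: $\partial_h\mapsto(f',A')\ne0$ is real, while $\partial_\psi\mapsto(i,0)$ and $\partial_\vartheta\mapsto(0,i)$.

Let $M$ be $S^2\times S^1$ with the CR structure induced by $\Psi$. For $|h|<1$, multiplying $\partial_h\mapsto(f',A')$ by $i$ shows that
\[
H=\operatorname{span}(\partial_h,J\partial_h),\qquad J\partial_h=f'\partial_\psi+A'\partial_\vartheta=\mu(\cos\pi h\,\partial_\vartheta-\sin\pi h\,\partial_\psi).
\]
This plane field is the kernel of
\[
\theta_0=\sin(\pi h)\,d\vartheta+\cos(\pi h)\,d\psi .
\]
This form is smooth on $M$, since $\sin\pi h$ is $(1-h^2)$ times a smooth function of $h$ and $(1-h^2)d\vartheta=x\,dy-y\,dx$. A direct computation gives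
\[
\theta_0\wedge d\theta_0=\pi\,dh\wedge d\vartheta\wedge d\psi,\qquad d\theta_0(\partial_h,J\partial_h)=\pi\mu>0 .
\]
As $dh\wedge d\vartheta$ is a nowhere vanishing smooth area form on $S^2$, $\theta_0$ vanishes nowhere and is contact everywhere; by continuity $\ker\theta_0=H$ also at the poles. Hence $d\theta_0|_H$ is nondegenerate, and $d\theta_0(v,Jv)>0$ for $0\ne v\in H$: this holds for $|h|<1$, and at the poles the expression is nonnegative by continuity and nonzero by nondegeneracy. So $M$ is strictly pseudoconvex, closed and connected, $H$ is co-oriented, and $M$ is oriented by $dh\wedge d\vartheta\wedge d\psi$.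

\subsection{The obstruction, computed by residues}
The function $f$ is CR pluriharmonic on $M$, because $\xi_1=f+i\psi$ is locally a CR function. Its conjugate is the multivalued function $\psi$, and
\[
\eta_f=d\psi .
\]
Likewise, off the poles, $\log W$ is locally CR and $\eta_{\log|W|}=d\vartheta$. Theorem~\ref{thm:S2S1} follows from:

\begin{proposition}\label{prop:residue}
For every contact form $\theta$ on $M$, $\displaystyle\int_MfQ_\theta\;\theta\wedge d\theta=\frac{8\pi^2\kappa}3\ne0$, with $\kappa$ as in Proposition~\ref{prop:P2}.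
\end{proposition}

\begin{proof}
Let $M_0=\{|h|<1\}$ and $\zeta_0=d\xi_1\wedge d\xi_2$, a closed nonvanishing section of $K(M)$ over $M_0$. By \eqref{eq:norm} with $N=2$, $|\zeta_0|_{e^{2\Upsilon}\theta}=1$ for $\Upsilon=\frac13\log|\zeta_0|_\theta$. On $M_0$, which is locally a hypersurface in $\mathbb C^2$, Lemma~\ref{lem:local}(c) gives $Q_{e^{2\Upsilon}\theta}=0$. So $Q_\theta=-P_2\Upsilon$, and by Proposition~\ref{prop:P2}
\begin{equation}\label{eq:QM0}
Q_\theta\;\theta\wedge d\theta=-\kappa\,\mathcal P\Upsilon=\kappa\,d\star d\eta_\Upsilon\qquad\text{on }M_0 .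
\end{equation}

\emph{Behavior at the poles.} Near $h=1$, $\zeta_0=W^{-1}d\xi_1\wedge dW$ and $d\xi_1\wedge dW$ is a smooth nonvanishing section of $K(M)$. Near $h=-1$ the same holds with $W^{-1}$ in place of $W$, up to sign. Hence, with smooth functions $\upsilon_\pm$ near the poles,
\[
\Upsilon=\mp\tfrac13\log|W|+\upsilon_\pm,\qquad
\eta_\Upsilon=\mp\tfrac13d\vartheta+\eta_{\upsilon_\pm}\qquad\text{near }h=\pm1 .
\]
So $\Upsilon$ has logarithmic poles, but $\Omega:=-3\,d\eta_\Upsilon$, which equals $-3\,d\eta_{\upsilon_\pm}$ near the poles, extends smoothly to $M$ as a closed form in $\theta\wedge T^*M$. By continuity \eqref{eq:QM0} becomes $Q_\theta\,\theta\wedge d\theta=-\frac\kappa3d\star\Omega$ on $M$.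

\emph{Integration.} By Stokes on $M$ and \eqref{eq:star},
\[
\int_MfQ_\theta\;\theta\wedge d\theta=\frac\kappa3\int_Mdf\wedge\star\Omega=\frac\kappa3\int_M\Omega\wedge\eta_f=\frac\kappa3\int_M\Omega\wedge d\psi .
\]
Let $M_\varepsilon=\{|h|\le1-\varepsilon\}$. Then
\[
\int_{M_\varepsilon}d\eta_\Upsilon\wedge d\psi=\int_{h=1-\varepsilon}\eta_\Upsilon\wedge d\psi-\int_{h=-1+\varepsilon}\eta_\Upsilon\wedge d\psi
\]
with both tori oriented by $d\vartheta\wedge d\psi$. The smooth forms $\eta_{\upsilon_\pm}\wedge d\psi$ contribute integrals over a circle of length $O(\sqrt\varepsilon)$ times $S^1$, which tend to $0$. The limit is $(-\frac13-\frac13)(2\pi)^2=-\frac{8\pi^2}3$. Hence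
\begin{equation}\label{eq:residue}
\int_M\Omega\wedge d\psi=8\pi^2 ,
\end{equation}
and the assertion follows.
\end{proof}

Compactness of $M$ enters through Stokes' theorem. On the open part $M_0$ the contact form $e^{2\Upsilon}\theta$ does have vanishing $Q$; what fails is its extension over the two circles.

\section{The general obstruction in dimension three}\label{sec:curvature}

In the example the form $-3\,d\eta_\Upsilon$ was global although $\Upsilon$ was not. This happens whenever local closed sections exist. If $\zeta$ and $g\zeta$ are closed and nonvanishing, then $dg\wedge\zeta=0$, so $g$ is CR, and $\frac13\log|\zeta|_\theta$ changes by the CR pluriharmonic function $\frac13\log|g|$. On an abstract $M$ we have no local closed sections at our disposal. We therefore describe the form as the curvature of a connection on $K(M)$ whose definition does not mention them.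

\subsection{A connection on $K(M)$}
Let $\dim M=3$. For $\overline Z\in T^{0,1}M$ and a section $\zeta$ of $K(M)$, $\overline Z\lrcorner d\zeta$ is again a section of $K(M)$, because $T^{0,1}M$ has rank one. Moreover $\overline Z\lrcorner d(g\zeta)=(\overline Zg)\zeta+g\,\overline Z\lrcorner d\zeta$, since $\overline Z\lrcorner\zeta=0$. Let $\nabla$ be the connection on $K(M)$ which in a local frame $\zeta$ is $\nabla\zeta=a\otimes\zeta$ with
\begin{itemize}
\item $a(\overline Z)\,\zeta=\overline Z\lrcorner d\zeta$;
\item $a+\bar a=d\nu$ on $H$, where $\nu=\log|\zeta|_\theta^2$ (this gives $a(Z)=Z\nu-\overline{a(\overline Z)}$);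
\item $\theta\wedge da=0$, which fixes $a(T)$ uniquely.
\end{itemize}
Under $\zeta\mapsto g\zeta$ each condition is respected by $a\mapsto a+d\log g$, so $\nabla$ is well defined. The form $a+\bar a-d\nu$ vanishes on $H$, so it equals $\lambda\theta$, and the third condition gives $0=\theta\wedge d(\lambda\theta)=\lambda\,\theta\wedge d\theta$, so $\lambda=0$. Thus $\nabla$ is unitary and its curvature $da$ is imaginary. Put
\[
\Omega_\theta:=i\,da .
\]
This is a real closed $2$-form in $\theta\wedge T^*M$, and
\begin{equation}\label{eq:chern}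
[\Omega_\theta]=2\pi c_1(K(M))=-2\pi c_1(T^{1,0}M)\in H^2(M,\mathbb R),
\end{equation}
since $\zeta\mapsto T\lrcorner\zeta$ identifies $K(M)$ with $(T^{1,0}M)^*$.

\begin{lemma}\label{lem:Omega}
\emph{(a)} $\Omega_{e^{2\Upsilon}\theta}=\Omega_\theta+3\,d\eta_\Upsilon$. \emph{(b)} If $\zeta$ is a local closed section of $K(M)$ with $|\zeta|_\theta=1$, then $\Omega_\theta=0$ there.
\end{lemma}

\begin{proof}
(a) By \eqref{eq:norm}, $\nu$ changes to $\nu-6\Upsilon$. So the new connection form $\hat a$ satisfies $\hat a(\overline Z)=a(\overline Z)$ and $\hat a(Z)=a(Z)-6Z\Upsilon$. As $\eta_\Upsilon(Z)=-iZ\Upsilon$ and $\eta_\Upsilon(\overline Z)=i\overline Z\Upsilon$, the form $\xi=a-3\,d\Upsilon-3i\eta_\Upsilon$ takes the values $a(Z)-6Z\Upsilon$ and $a(\overline Z)$. So $\hat a=\xi$ on $H$. Also $\theta\wedge d\xi=0$, so $\hat a=\xi$ on $TM$, and $i\,d\xi=\Omega_\theta+3\,d\eta_\Upsilon$.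

(b) Here $a(\overline Z)=0$ and $\nu=0$, so $a$ vanishes on $H$. Then $a=\lambda\theta$, and $\theta\wedge da=0$ gives $\lambda=0$.
\end{proof}

By the lemma, $\Omega_\theta=-3\,d\eta_\Upsilon$ whenever $|\zeta|_{e^{2\Upsilon}\theta}=1$ for a closed $\zeta$. So the form $\Omega$ of Section~\ref{sec:example} is $\Omega_\theta$. Since it is closed, \eqref{eq:residue} and \eqref{eq:chern} say that $\int_{S^2}\Omega=4\pi$ and $\langle c_1(T^{1,0}M),[S^2]\rangle=-2$ in that example, with $S^2$ oriented by $dh\wedge d\vartheta$.

\subsection{Proof of Theorem~\ref{thm:obstruction}}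

\begin{proposition}\label{prop:Q}
$Q_\theta\;\theta\wedge d\theta=-\frac\kappa3\,d\star\Omega_\theta$ for every contact form $\theta$ on a three-dimensional $M$.
\end{proposition}

\begin{proof}
Both sides at a point depend on finite jets of the CR structure and $\theta$. By Lemma~\ref{lem:jets} we may assume that $M\subset\mathbb C^2$ near the point. By \eqref{eq:norm} choose $\Upsilon$ with $|dz_1\wedge dz_2|_{e^{2\Upsilon}\theta}=1$. Lemma~\ref{lem:local}(c) gives $Q_\theta=-P_2\Upsilon$, and Lemma~\ref{lem:Omega} gives $d\eta_\Upsilon=-\frac13\Omega_\theta$. So by Proposition~\ref{prop:P2}, $Q_\theta\,\theta\wedge d\theta=-\kappa\mathcal P\Upsilon=\kappa\,d\star d\eta_\Upsilon=-\frac\kappa3d\star\Omega_\theta$.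
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:obstruction}]
By Proposition~\ref{prop:Q}, Stokes and \eqref{eq:star}, for every $f\in C^\infty(M)$,
\[
\int_MfQ_\theta\;\theta\wedge d\theta=\frac\kappa3\int_Mdf\wedge\star\Omega_\theta=\frac\kappa3\int_M\Omega_\theta\wedge\eta_f .
\]
If $f$ is CR pluriharmonic, $\eta_f$ is closed and \eqref{eq:chern} gives \eqref{eq:obstruction}. Its right side does not involve $\theta$. If it is nonzero for some $f$, then $Q_\theta\not\equiv0$ for every $\theta$.
\end{proof}

\begin{remark}
The right side of \eqref{eq:obstruction} vanishes if $f$ is the real part of a global CR function $f+iv$, because then $\eta_f=dv$ is exact. So both a nonzero real Chern class and a multivalued conjugate are needed for this obstruction.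
\end{remark}

\section{Circle bundles over products of surfaces, $N=3$}\label{sec:bundles}

We turn to dimension five. To find a suitable element of the kernel of $P_3$, we compute $P_3$ on a family of CR manifolds with much symmetry, on functions of one complex variable.

\subsection{The family}
Let $(\Sigma,\omega_1)$ be a Riemann surface with area form $\omega_1=ig\,dz\wedge d\bar z$. Put
\[
\lambda=\log g,\qquad\square=g^{-1}\partial_z\partial_{\bar z},\qquad R_1=-\square\lambda .
\]
$R_1$ is the Gauss curvature of the conformal metric with area form $\omega_1$. Let $(Y,\omega_2)$, $\omega_2=ig_2\,dz_2\wedge d\bar z_2$, be a second one with constant curvature $K_2$. Gauss--Bonnet reads $\int_\Sigma R_1\omega_1=2\pi\chi(\Sigma)$ for closed $\Sigma$ and $K_2A_2=2\pi\chi(Y)$, $A_2=\int_Y\omega_2$, for closed $Y$. Let $M\to\Sigma\times Y$ be a principal bundle with group $\mathbb R$ modulo a period and connection form $\theta$, where $d\theta=\omega:=\omega_1+\omega_2$; let $H=\ker\theta$ and lift $J$ from $\Sigma\times Y$. Write $z_1=z$, $g_1=g$. Locally $\omega_j=i\partial\bar\partial\varphi_j$, and with $\varphi=\varphi_1+\varphi_2$ and a suitable fiber coordinate $t$,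
\[
\theta=dt+\tfrac i2(\bar\partial-\partial)\varphi,\qquad w:=t+\tfrac i2\varphi,\qquad dw=\theta+i\partial\varphi .
\]
So $w,z_1,z_2$ are CR and embed $M$ locally in $\mathbb C^3$ as $\operatorname{Im}w=\frac12\varphi$; the contact form is $\theta$.

In the coframe $(\theta,dz_1,dz_2)$ we have $h_{\alpha\bar\beta}=\operatorname{diag}(g_1,g_2)$. The structure equations hold with $\omega_\beta{}^\alpha=\operatorname{diag}(\partial\log g_1,\partial\log g_2)$ and zero torsion. From $d\omega_\alpha{}^\alpha=-\partial\bar\partial\log(g_1g_2)$ we get $R=R_1+K_2$. Thus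
\begin{equation}\label{eq:sigma}
\sigma=\tfrac14\Big(d\gamma+\tfrac i2(\partial-\bar\partial)\log(g_1g_2)-\tfrac{R_1+K_2}6\theta\Big).
\end{equation}

By Lemma~\ref{lem:local}(b), $P_3$ annihilates $\varphi=2\operatorname{Im}w$ and local real parts of holomorphic functions of $z_1$ or $z_2$. In particular
\begin{equation}\label{eq:phi12}
P_3\varphi_2=-P_3\varphi_1 .
\end{equation}
The form $\zeta=dw\wedge dz_1\wedge dz_2=\theta\wedge dz_1\wedge dz_2$ is closed, and $\theta\wedge(d\theta)^2=2g_1g_2\,\theta\wedge dz_1\wedge dz_2\wedge d\bar z_1\wedge d\bar z_2$ shows that $|\zeta|_\theta^2=(g_1g_2)^{-1}$. By \eqref{eq:norm}, $|\zeta|_{e^{2\Upsilon}\theta}=1$ iff $\Upsilon=-\frac18\log(g_1g_2)$, and Lemma~\ref{lem:local}(c) gives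
\begin{equation}\label{eq:QP3}
Q_\theta=-P_3\Upsilon=\tfrac18P_3(\log g_1+\log g_2).
\end{equation}

\subsection{The operator on functions from $\Sigma$}

\begin{proposition}\label{prop:P3}
There is a universal constant $k_0\ne0$ such that for $u$ pulled back from $\Sigma$,
\[
P_3u=k_0\,\square S\square u,\qquad S=\square+\tfrac13R_1-\tfrac23K_2 .
\]
\end{proposition}

The proof has three steps. Invariance and the annihilation of holomorphic functions leave nine undetermined constants. Self-adjointness leaves four. Two models with explicit ambient metrics fix these up to the factor $k_0$.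

\begin{proof}
\emph{Step 1: the form of the operator.}
Fix $p\in\Sigma$ and an integer $m$ larger than all jet orders involved. Call a holomorphic coordinate $z$ centered at $p$ \emph{admissible} if the Taylor expansion of $\lambda$ at $p$ has no pure terms $z^j$ or $\bar z^k$, including the constant, up to order $m$. Such coordinates exist. In any coordinate let $F$ be the holomorphic polynomial for which $\lambda-F-\overline F$ has no pure terms up to order $m$, with $F(p)$ real, and pass to $z'$ with $z'(p)=0$, $dz'/dz=e^F$. Then $\lambda$ becomes $\lambda-F-\overline F$, and holomorphic substitutions fixing $p$ do not create pure terms. Write $\lambda_{jk}=\partial_z^j\partial_{\bar z}^k\lambda(p)$ and $u_{jk}=\partial_z^j\partial_{\bar z}^ku(p)$. The $\lambda_{jk}$ with $j,k\ge1$ may be prescribed subject to $\lambda_{kj}=\overline{\lambda_{jk}}$.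

Choose $\varphi_1$ without pure Taylor terms up to order $m$. On $Y$ take the coordinate with $g_2=(1+\frac{K_2}2|z_2|^2)^{-2}$ and a potential $\varphi_2$ without pure terms. Then all Taylor coefficients (up to the orders that matter) at the base point of the components of $g[\theta]$ in the coordinates $(t,z_1,z_2,\gamma)$ are polynomials in the $\lambda_{jk}$ and $K_2$. At the base point $\theta=dt$ and
\[
g[\theta]=|dz_1|^2+|dz_2|^2+\tfrac12dt\odot\big(d\gamma-\tfrac{R_1+K_2}6dt\big),
\]
up to the normalization of $\odot$. Its determinant is constant, so the inverse is polynomial too. Translations in $t$ and $\gamma$ are isometries and $Y$ is locally homogeneous, so $P_3u$ is pulled back from $\Sigma$. By naturality its value at $p$, which we call $D_0u(p)$, is a universal polynomial in $\lambda_{jk},K_2$, linear in the $u_{jk}$.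

\emph{Weights.} By the first (second) indices of a monomial we mean those of its factors $\lambda_{jk}$ and $u_{jk}$ together. The value is the same in the admissible coordinate $e^{i\alpha}z$. So in each monomial the sum of the first indices equals the sum of the second indices. Next, replacing $\theta$ by $c\,\theta$, $c>0$, multiplies $P_3$ by $c^{-3}$, by \eqref{eq:Qlaw}. It replaces $\omega_j$ by $c\,\omega_j$ and $z$ by $\sqrt c\,z$, so it multiplies $\lambda_{jk},u_{jk}$ by $c^{-(j+k)/2}$ and $K_2$ by $c^{-1}$. So in each monomial the first indices sum to $3-\deg_{K_2}$, and so do the second.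

\emph{No pure derivatives.} $D_0$ annihilates $F+\overline G$ for holomorphic $F,G$. For these, $u_{j0}$ and $u_{0k}$ are arbitrary while $u_{jk}=0$ for $j,k\ge1$. So only $u_{jk}$ with $j,k\ge1$ occur. As the $\lambda_{jk}$ also have $j,k\ge1$, the possible monomials are
\[
u_{33},\ \lambda_{11}u_{22},\ K_2u_{22},\ \lambda_{21}u_{12},\ \lambda_{12}u_{21},\ \lambda_{22}u_{11},\ \lambda_{11}^2u_{11},\ \lambda_{11}K_2u_{11},\ K_2^2u_{11}.
\]
Put $v=\square u=e^{-\lambda}u_{z\bar z}$. At $p$, where $\lambda$ and its pure derivatives vanish,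
\begin{gather*}
v=u_{11},\quad v_z=u_{21},\quad v_{\bar z}=u_{12},\quad\square v=u_{22}-\lambda_{11}u_{11},\\
R_1=-\lambda_{11},\quad R_{1,z}=-\lambda_{21},\quad R_{1,\bar z}=-\lambda_{12},\quad\square R_1=-\lambda_{22}+\lambda_{11}^2 .
\end{gather*}
By the same weight count, $\square^2v$ is $u_{33}$ plus a combination of the other eight monomials. So the nine monomials can be re-expressed triangularly, and $D_0=\mathcal D\square$ with
\[
\mathcal Dv=k_0\square^2v+(aR_1+bK_2)\square v+\mathcal Vv+(d\,\square R_1+n_1R_1^2+n_2R_1K_2+n_3K_2^2)v,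
\]
where $\mathcal Vv=c\,g^{-1}R_{1,z}v_{\bar z}+c'g^{-1}R_{1,\bar z}v_z$ and all coefficients are universal constants. $P_3$ is real and the nine expressions are linearly independent, so the constants are real, except that $c$ may be complex and $c'=\bar c$. On covectors $\xi$ pulled back from $\Sigma$ the principal symbol of $P_3$ is that of $\Delta_g^3$, a nonzero multiple of $(g^{-1}\xi_z\xi_{\bar z})^3$. So $k_0\ne0$.

\medskip\noindent
\emph{Step 2: self-adjointness.}
Let $\Sigma=U$ be a disc with arbitrary $g$, let $Y$ be closed, and take the group $\mathbb R/A_2\mathbb Z$. The bundle exists, since $\omega_1$ is exact and $\omega_2/A_2$ is integral. The fibers of $\mathcal C\to U$ are compact and $dvol_g=\mathrm{const}\cdot\theta\wedge\omega_1\wedge\omega_2\wedge d\gamma$. So the self-adjointness of $P_3$ on $\mathcal C$, applied to functions in $C_c^\infty(U)$, shows that $D_0$ is formally self-adjoint for $\omega_1$. So is $\square$. Hence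
\begin{equation}\label{eq:sa}
\mathcal D\square=\square\mathcal D^* .
\end{equation}
Write $\langle\nabla B,\nabla v\rangle=g^{-1}(B_zv_{\bar z}+B_{\bar z}v_z)$, so that $\square(Bv)=B\square v+\langle\nabla B,\nabla v\rangle+v\square B$. Integrating by parts, $\mathcal V^*=-\mathcal V-2\operatorname{Re}(c)\,\square R_1$. Therefore
\begin{align*}
\mathcal D^*v={}&k_0\square^2v+(aR_1+bK_2)\square v+a\langle\nabla R_1,\nabla v\rangle-\mathcal Vv\\
&+\big[(a-2\operatorname{Re}c+d)\square R_1+n_1R_1^2+n_2R_1K_2+n_3K_2^2\big]v .
\end{align*}
Apply \eqref{eq:sa} to the constant $1$: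
\[
(a-2\operatorname{Re}c+d)\,\square^2R_1+n_1\big(2R_1\square R_1+2g^{-1}R_{1,z}R_{1,\bar z}\big)+n_2K_2\square R_1=0
\]
for all $g$ and all $K_2$. At $p$, $\square^2R_1$ contains $\lambda_{33}$ with coefficient $-1$ and the other terms do not contain it, so the first coefficient vanishes. Taking $\lambda_{11}=\lambda_{22}=0$ and $\lambda_{21}\ne0$ gives $n_1=0$, and taking $K_2\neq0$ and $\square R_1\ne0$ gives $n_2=0$. So $d=2\operatorname{Re}c-a$. With $\mathcal W=a\langle\nabla R_1,\nabla\,\cdot\rangle-\mathcal V$, what remains of \eqref{eq:sa} is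
\[
\mathcal V\square v+d\,(\square R_1)\square v=a\langle\nabla R_1,\nabla\square v\rangle+a(\square R_1)\square v+\square\mathcal Wv,
\]
that is, $-\mathcal W\square v+(d-a)(\square R_1)\square v=\square\mathcal Wv$. Comparing third-order symbols gives $-\mathcal W=\mathcal W$, so $\mathcal W=0$. As $R_{1,z}$ is arbitrary, $c=a$, and then $d=a$. The terms with $a$ combine to $\square(aR_1v)$, so
\begin{equation}\label{eq:D0}
D_0=\square(k_0\square+aR_1+bK_2)\square+n_3K_2^2\,\square .
\end{equation}

\medskip\noindent
\emph{Step 3: the constants.}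
Recall how $P_N$ is defined. Near the metric cone $\{(x,r\,g_x):r>0\}$ of $[g]$, an ambient metric for $(\mathcal C,[g])$ is a Ricci-flat metric $\tilde g$, homogeneous of degree $2$ under the dilations $r\mapsto s^2r$, that restricts on this cone to the tautological tensor $r\,g$. If $\tilde u$ is any extension of $u$ homogeneous of degree $0$, then $\widetilde\Delta^N\tilde u$ restricted to the cone depends only on $u$, and on the section $r=1$ it is a nonzero constant times $P_Nu$ in the scale $g$. For a Kähler metric $\tilde g=\tilde g_{j\bar k}dZ^jd\overline{Z}^k$ we may use $\widetilde\Delta=\tilde g^{j\bar k}\partial_j\partial_{\bar k}$, which is the Laplacian up to a constant. For a complex $1$-form $\alpha$ let $|\alpha|^2$ be the quadratic form $\alpha\bar\alpha$; for real $\theta$,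
\begin{equation}\label{eq:square}
|\alpha+i\theta|^2-|\alpha|^2=2\theta\big(\operatorname{Im}\alpha+\tfrac12\theta\big).
\end{equation}
Everything is local, and $dw=\theta+i\partial\varphi$ on $M$. In both models below, the cone turns out to be the set of points with a coordinate ratio equal to $e^{iw}$, $(w,z_1,z_2)\in M$; this matches because $|e^{iw}|^2=e^{-2\operatorname{Im}w}=e^{-\varphi}$.

\emph{Model 1: $R_1=-2$, $K_2=2$.} Let $\rho=|Z_1|^2+|Z_2|^2+|Z_3|^2-|Z_0|^2$ and let $\tilde g=\partial\bar\partial\rho$, which is flat. Put $z_1=Z_1/Z_0$, $z_2=Z_2/Z_3$, $\varphi_1=-\log(1-|z_1|^2)$, $\varphi_2=\log(1+|z_2|^2)$. Then $g_1=(1-|z_1|^2)^{-2}$ and $g_2=(1+|z_2|^2)^{-2}$ have the stated curvatures. With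
\[
A=|Z_0|^2-|Z_1|^2=|Z_0|^2e^{-\varphi_1},\qquad B=|Z_2|^2+|Z_3|^2=|Z_3|^2e^{\varphi_2},
\]
we have $\rho=B-A$. The cone $\rho=0$ is $|Z_3/Z_0|^2e^\varphi=1$, i.e.\ $Z_3/Z_0=e^{iw}$ with $(w,z_1,z_2)\in M$. From $\partial\bar\partial B=B(\partial\bar\partial\log B+|\partial\log B|^2)$, and likewise for $A$, we get on the cone, where $A=B=:r$,
\[
\tilde g=r\big(g_1|dz_1|^2+g_2|dz_2|^2+|d\log Z_3+\partial\varphi_2|^2-|d\log Z_0-\partial\varphi_1|^2\big).
\]
Put $\alpha=d\log Z_0-\partial\varphi_1$. Since $d\log Z_3=d\log Z_0+i\,dw$, $d\log Z_3+\partial\varphi_2=\alpha+i\theta$. By \eqref{eq:square} the last two terms equal $2\theta(\operatorname{Im}\alpha+\frac12\theta)$, where $\operatorname{Im}\alpha=d\arg Z_0+\frac i2(\partial-\bar\partial)\varphi_1$ and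
\[
\operatorname{Im}\alpha+\tfrac12\theta=d\big(\arg Z_0+\tfrac t2\big)+\tfrac i4(\partial-\bar\partial)(\varphi_1-\varphi_2).
\]
As $\log(g_1g_2)=2\varphi_1-2\varphi_2$ and $R_1+K_2=0$, this is $\sigma$ of \eqref{eq:sigma} with $\gamma=4\arg Z_0+2t$. So $\tilde g$ restricts to $r\,g[\theta]$, up to the normalization of $\odot$: it is an ambient metric, and $g[\theta]$ is the scale $r=1$.

Extend $r$ off the cone as $A$, and let $F=F(z_1)$. In the coordinates $(Z_1,Z_2,Z_3,Z_0)$, $\tilde g^{j\bar k}=\operatorname{diag}(1,1,1,-1)$. Hence $\widetilde\Delta r=-1-1=-2$ and $\tilde g^{j\bar k}r_jr_{\bar k}=|Z_1|^2-|Z_0|^2=-r$. Next, $\tilde g^{j\bar k}r_jF_{\bar k}=-\overline Z_1F_{\bar1}-\overline Z_0F_{\bar0}=0$, as $F$ is homogeneous of degree $0$ in $\overline Z$, and $\tilde g^{j\bar k}F_jr_{\bar k}$ vanishes in the same way. Finally $\widetilde\Delta F=F_{z\bar z}|Z_0|^{-2}(1-|z_1|^2)=r^{-1}\square F$. Therefore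
\[
\widetilde\Delta(r^sF)=r^{s-1}\big(\square-s(s+1)\big)F,\qquad\widetilde\Delta^3u=r^{-3}(\square-2)\square^2u .
\]
Comparing with \eqref{eq:D0}: $n_3=0$ and $-2a+2b=-2k_0$, i.e.\ $a-b=k_0$.

\emph{Model 2: $R_1=K_2=3$.} Let $\varphi_i=\frac23\log(1+\frac32|z_i|^2)$. Then $g_i=(1+\frac32|z_i|^2)^{-2}=e^{-3\varphi_i}$ and both curvatures are $3$. On the space of $(Z,z_1,z_2,Z_0)$ with $Z,Z_0\ne0$ let $r=|Z|^2e^\varphi$, $\rho=r-|Z_0|^2$, $\tilde g=\partial\bar\partial\rho$, with dilations acting on $(Z,Z_0)$. We have
\[
\partial\bar\partial r=r\big(g_1|dz_1|^2+g_2|dz_2|^2+|d\log Z+\partial\varphi|^2\big),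
\]
with determinant $r^3g_1g_2=|Z|^6$ in the coordinates $(\log Z,z_1,z_2)$. Its logarithm is pluriharmonic, so $\tilde g$ is Ricci-flat. The cone is $|Z/Z_0|^2e^\varphi=1$, i.e.\ $Z=Z_0e^{iw}$, and on it $|Z_0|^2=r$ and $d\log Z+\partial\varphi=d\log Z_0+i\theta$. By \eqref{eq:square}, $\tilde g$ restricts to
\[
r\big(g_1|dz_1|^2+g_2|dz_2|^2+2\theta(d\arg Z_0+\tfrac12\theta)\big).
\]
In \eqref{eq:sigma}, $\frac i2(\partial-\bar\partial)(-3\varphi)=3(\theta-dt)$ and $R_1+K_2=6$. So $\sigma=\frac14(d\gamma-3\,dt+2\theta)=d\arg Z_0+\frac12\theta$ with $\gamma=4\arg Z_0+3t$. Again $\tilde g$ is an ambient metric and $g[\theta]$ is the scale $r=1$.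

On functions of $(Z,z_1,z_2)$, $\widetilde\Delta$ is the Laplacian of $\partial\bar\partial r$. Thus $\widetilde\Delta r=3$. As $\partial r=r(d\log Z+\partial\varphi)$ and the coframe $dz_1,dz_2,d\log Z+\partial\varphi$ is orthogonal, $\tilde g^{j\bar k}r_jr_{\bar k}=r$, the cross terms with $F(z_1)$ vanish, and $\widetilde\Delta F=r^{-1}\square F$. Hence
\[
\widetilde\Delta(r^sF)=r^{s-1}\big(\square+s(s+2)\big)F,\qquad\widetilde\Delta^3u=r^{-3}\,\square(\square-1)\square u .
\]
Comparing with \eqref{eq:D0}, where $n_3=0$: $3(a+b)=-k_0$. Together, $a=\frac13k_0$, $b=-\frac23k_0$, $n_3=0$.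
\end{proof}

\subsection{The $Q$-curvature}
By Proposition~\ref{prop:P3}, $P_3\log g_1=-k_0\square SR_1$, and, as $\square\varphi_1=1$, $P_3\varphi_1=k_0\square S1$. Since $\partial\bar\partial\log g_2=-K_2\,\partial\bar\partial\varphi_2$, the function $\log g_2+K_2\varphi_2$ is locally the real part of a holomorphic function of $z_2$, so $P_3$ annihilates it. By \eqref{eq:phi12},
\[
P_3\log g_2=-K_2P_3\varphi_2=K_2P_3\varphi_1=K_2k_0\,\square S1 .
\]
Inserting this in \eqref{eq:QP3},
\begin{equation}\label{eq:Q3}
Q_\theta=\tfrac{k_0}8\,\square S(K_2-R_1).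
\end{equation}

\section{Proof of Theorem~\ref{thm:dim5}}

\emph{What we look for.} Let $\Sigma$ be closed. By \eqref{eq:Q3} and the self-adjointness of $\square$ and $S$, for $u$ on $\Sigma$,
\begin{equation}\label{eq:pairing}
\int_\Sigma uQ_\theta\,\omega_1=\frac{k_0}8\int_\Sigma(K_2-R_1)\,S\square u\;\omega_1 .
\end{equation}
If $S\square u=1$, then $P_3u=k_0\square1=0$ and the pairing is $\frac{k_0}8\int_\Sigma(K_2-R_1)\,\omega_1$, which is known from Gauss--Bonnet. So we want a function $v$ with
\begin{equation}\label{eq:want}
Sv=1,\qquad\int_\Sigma v\,\omega_1=0 ,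
\end{equation}
the second condition being what is needed to write $v=\square u$. If $R_1$ is constant, this is impossible, because then $S$ preserves functions of mean zero. So we let $R_1$ vary and use $K_2$ as a spectral parameter.

\emph{Choice of $\Sigma$.} Let $\Sigma=E=\mathbb C/(2\pi\mathbb Z+i\ell\,\mathbb Z)$, $z=x+iy$, $g=e^{\lambda(x)}$ with $\lambda$ smooth, $2\pi$-periodic, non-constant, and constant on some open interval $I$. On functions of $x$, $\square=\frac14g^{-1}\partial_x^2$ and $R_1=-\frac14g^{-1}\lambda''$. Let
\[
S_0=\square+\tfrac13R_1 .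
\]
It is self-adjoint on $L^2(\mathbb R/2\pi\mathbb Z,g\,dx)$ with smooth real orthonormal eigenfunctions, $S_0e_j=-s_je_j$, $s_j\to+\infty$. Call $s$ \emph{visible} if the projection of $1$ to the eigenspace $\ker(S_0+s)$ is nonzero.

\emph{At least three distinct $s$ are visible.} Otherwise $1$ lies in the sum of at most two eigenspaces and $(S_0+s)(S_0+s')1=0$ for some $s,s'$, possibly equal. Since $S_01=\frac13R_1$, this reads
\[
\tfrac13\big(\square+\tfrac13R_1\big)R_1+\tfrac{s+s'}3R_1+ss'=0 .
\]
On $I$ we have $R_1=0$, so $ss'=0$. Regarding the factor $\frac13R_1$ as a given coefficient, we see that $R_1$ solves a homogeneous linear second-order equation with smooth coefficients and has zero Cauchy data at a point of $I$. So $R_1\equiv0$ and $\lambda''\equiv0$, and the periodic function $\lambda$ is constant, a contradiction.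

\emph{Choice of $K_2$.} Consider, summing over $j$ with $\langle1,e_j\rangle\ne0$,
\[
\Phi(\tau)=\sum_j\frac{\langle1,e_j\rangle^2}{\tau-s_j}.
\]
Between consecutive visible values $\Phi$ decreases from $+\infty$ to $-\infty$. Since there are at least three of them, $\Phi$ has zeros in two disjoint intervals, so it has a zero $\tau^*\ne0$. Put $v=\sum_j\langle1,e_j\rangle(\tau^*-s_j)^{-1}e_j$, with the sum over the same $j$. As $s_j^n\langle1,e_j\rangle=(-1)^n\langle S_0^n1,e_j\rangle$, the coefficients decay rapidly, $S_0^nv\in L^2$ for all $n$, and $v$ is smooth. Moreover $(S_0+\tau^*)v=1$ and $\int vg\,dx=\Phi(\tau^*)=0$. With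
\[
K_2:=-\tfrac32\tau^*\ne0
\]
we have $S=S_0-\frac23K_2=S_0+\tau^*$ on functions of $x$, so $v$ satisfies \eqref{eq:want}.

\emph{Choice of $M$.} Let $Y=\mathbb{CP}^1$ if $K_2>0$ and a surface of genus $2$ if $K_2<0$, with constant curvature $K_2$. In both cases $A_2=4\pi/|K_2|$. Nothing so far involves $\ell$, and we choose it so that
\[
A_1:=\int_E\omega_1=2\ell\int_0^{2\pi}g\,dx=A_2 .
\]
The second homology of $E\times Y$ is generated by $[E]$, $[Y]$ and products of $1$-cycles, on which $\omega/A_2$ has the periods $1,1,0$. So $\omega/A_2$ represents an integral class, and there is a principal $\mathbb R/A_2\mathbb Z$-bundle $M\to E\times Y$ with a connection form $\theta$, $d\theta=\omega$. $M$ is closed, connected and strictly pseudoconvex of dimension $5$. By Boutet de Monvel's theorem, closed strictly pseudoconvex CR manifolds of dimension at least $5$ are embeddable, so $M$ embeds in some $\mathbb C^m$.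

\emph{The obstruction.} As $\int gv\,dx=0$, the equation $u''=4gv$ has a smooth periodic solution $u(x)$: a primitive $u'$ of $4gv$ is periodic, and it can be normalized to have mean zero. Thus $\square u=v$ and $P_3u=k_0\square Sv=k_0\square1=0$. By \eqref{eq:pairing} and $\int_ER_1\omega_1=2\pi\chi(E)=0$,
\[
\int_EuQ_\theta\,\omega_1=\frac{k_0}8\int_E(K_2-R_1)\,\omega_1=\frac{k_0K_2A_1}8\ne0 .
\]
Since $\theta\wedge(d\theta)^2=2\,\theta\wedge\omega_1\wedge\omega_2$, also $\int_MuQ_\theta\,\theta\wedge(d\theta)^2\ne0$. If some contact form $e^{2\Upsilon}\theta$ had vanishing $Q$, then $Q_\theta=-P_3\Upsilon$ by \eqref{eq:Qlaw}, and self-adjointness of $P_3$ would give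
\[
\int_MuQ_\theta\;\theta\wedge(d\theta)^2=-\int_M\Upsilon\,P_3u\;\theta\wedge(d\theta)^2=0 ,
\]
a contradiction. This proves Theorem~\ref{thm:dim5}. \qed

\begin{thebibliography}{9}
\bibitem{FH} Charles Fefferman, Kengo Hirachi, \emph{Ambient metric construction of Q-curvature in conformal and CR geometries}, arXiv:math/0303184 (2003).
\bibitem{GZ} Graham and Zworski, Invent. Math. 152 (2003).
\end{thebibliography}
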